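# A game that ONE can win on an almost Menger space

Throughout, $\mathbb N=\omega=\{0,1,2,\dots\}$, and $\omega_1$ is the first uncountable ordinal, that is, the set of all countable ordinals.

## 1. A non-Lindelöf space on which closures rescue TWO

Take a grid with countably many rows and $\omega_1$ columns, and add some limit points. The underlying set is
$$Y=(\omega\times\omega_1)\ \cup\ \{\infty_j:j\in\omega\}\ \cup\ \omega_1\ \cup\ \{*\},$$
a disjoint union. The grid points $(j,p)$ are isolated. The point $\infty_j$ is the limit of the row $L_j=\{j\}\times\omega_1$: its basic neighborhoods are $\{\infty_j\}\cup(L_j\setminus E)$ with $E$ finite. The point $p\in\omega_1$ sits on top of column $p$, with basic neighborhoods $U_m(p)=\{p\}\cup\{(j,p):j\ge m\}$. The point $*$ looks at almost all columns at once: its basic neighborhoods are $W_{m,F}=\{*\}\cup\{(j,p):j\ge m,\ p\notin F\}$ with $m\in\omega$ and $F\subseteq\omega_1$ finite.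

Two players play on $Y$. In inning $n=0,1,2,\dots$ ONE presents an open cover and TWO picks finitely many of its members. TWO wants everything picked during the play to cover $Y$.

With this goal ONE wins by presenting the same cover in every inning:
$$\{U_0(p):p\in\omega_1\}\cup\{W_{0,\emptyset}\}\cup\{L_j\cup\{\infty_j\}:j\in\omega\}.$$
The point $p\in\omega_1$ lies in one member only, namely $U_0(p)$. TWO picks countably many sets in all, so some $p$ is left out. In particular $Y$ is not Lindelöf.

Now let TWO be content if the *closures* of the picked sets cover $Y$. If $p\notin F$, then every $U_{m'}(p)$ meets $W_{m,F}$, because $(j,p)$ is in both as soon as $j\ge\max(m,m')$. So $\overline{W_{m,F}}\supseteq\omega_1\setminus F$, and one set now takes care of all but finitely many column tops. TWO wins as follows. In inning $0$ TWO picks a set containing $*$. It contains some $W_{m,F}$, so its closure covers $*$ and $\omega_1\setminus F$. In each inning $n$ TWO also picks a set containing $\infty_n$. It contains $L_n\setminus E_n$ for some finite $E_n$. In inning $n+1$ TWO picks finitely many further sets to cover the finite set $E_n$ (and, in inning $1$, also the finite set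 $F$). At the end every point of $Y$ is covered.

On $Y$ TWO wins whether or not the covers are announced in advance. In general these are different situations. Suppose that TWO succeeds whenever ONE's whole sequence of covers is announced beforehand. Could ONE still win by *reacting* to TWO's picks?

## 2. Almost Menger spaces and the game

**Definition.** Let $X$ be a topological space. $\mathcal O$ is the collection of all open covers of $X$. $\overline{\mathcal O}$ is the collection of all families $\mathcal U$ of open subsets of $X$ such that $\{\overline U:U\in\mathcal U\}$ covers $X$.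

**Definition.** Let $\mathcal A,\mathcal B$ be collections of families of subsets of $X$. The statement $\mathsf S_{fin}(\mathcal A,\mathcal B)$ says: for each sequence $(\mathcal A_n:n\in\mathbb N)$ of elements of $\mathcal A$ there are finite sets $\mathcal B_n\subseteq\mathcal A_n$ with $\bigcup_n\mathcal B_n\in\mathcal B$. The statement $\mathsf S_1(\mathcal A,\mathcal B)$ is the version in which exactly one element is selected from each $\mathcal A_n$. The space $X$ is *almost Menger* if it satisfies $\mathsf S_{fin}(\mathcal O,\overline{\mathcal O})$, and *almost Rothberger* if it satisfies $\mathsf S_1(\mathcal O,\overline{\mathcal O})$. It is *almost Lindelöf* if every open cover has a countable subfamily whose closures cover $X$.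

Almost Rothberger implies almost Menger. Almost Menger implies almost Lindelöf: apply $\mathsf S_{fin}(\mathcal O,\overline{\mathcal O})$ to the constant sequence $\mathcal U,\mathcal U,\dots$; the union of the finite selections is countable.

**Definition.** In the game $\mathsf G^\omega_{fin}(\mathcal A,\mathcal B)$, in inning $n\in\mathbb N$ ONE chooses $\mathcal A_n\in\mathcal A$ and TWO responds with a finite set $\mathcal B_n\subseteq\mathcal A_n$. TWO wins the play if $\bigcup_n\mathcal B_n\in\mathcal B$; otherwise ONE wins. A *strategy* for ONE tells ONE what to choose in inning $n$ as a function of TWO's responses $\mathcal B_0,\dots,\mathcal B_{n-1}$. It is *winning* if ONE wins every play that follows it.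

Section 1 showed that $Y$ is almost Menger and that ONE has no winning strategy in $\mathsf G^\omega_{fin}(\mathcal O,\overline{\mathcal O})$ on $Y$, since TWO has one.

One implication is immediate for every $X$. If $X$ is not almost Menger, a sequence $(\mathcal A_n)$ witnessing this is a winning strategy for ONE that ignores TWO's moves. We ask about the converse, a question from Liljana Babinkostova, Bruno A. Pansera and Marion Scheepers, "Weak covering properties and infinite games", arXiv:1202.0194 (2012): is there an almost Menger space for which ONE has a winning strategy in $\mathsf G^\omega_{fin}(\mathcal O,\overline{\mathcal O})$? We may quote the following known result: *if $X$ is Lindelöf, then $X$ is almost Menger if and only if ONE has no winning strategy in $\mathsf G^\omega_{fin}(\mathcal O,\overline{\mathcal O})$.* So Lindelöf spaces will not do.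

The answer involves the dominating number. For $f,g\in\omega^\omega$, we say that $f$ dominates $g$ *mod finite* if $g(n)\le f(n)$ for all but finitely many $n$. The cardinal $\mathfrak d$ is the least size of a family $\mathcal D\subseteq\omega^\omega$ such that every $g\in\omega^\omega$ is dominated mod finite by some $f\in\mathcal D$. A countable family $\{f_k:k\in\omega\}$ never suffices, since $n\mapsto1+\max_{k\le n}f_k(n)$ is dominated mod finite by no $f_k$. Hence $\omega_1\le\mathfrak d\le2^{\aleph_0}$.

**Theorem 1.** There is a Hausdorff space $X$ with $|X|=\mathfrak d$ that satisfies $\mathsf S_1(\mathcal O,\overline{\mathcal O})$ (in particular $X$ is almost Menger), while ONE has a winning strategy in $\mathsf G^\omega_{fin}(\mathcal O,\overline{\mathcal O})$.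

**Theorem 2.** If $X$ is almost Lindelöf and $|X|<\mathfrak d$, then ONE has no winning strategy in $\mathsf G^\omega_{fin}(\mathcal O,\overline{\mathcal O})$. Hence the least cardinality of an almost Menger space for which ONE has a winning strategy is exactly $\mathfrak d$, and the same holds within the class of Hausdorff spaces.

So the answer to the question is yes, in ZFC.

**Remark 3.** "Hausdorff" in Theorem 1 cannot be improved to "regular". Let $X$ be regular and almost Menger, and let $\mathcal U_n$ be open covers. Put $\mathcal V_n=\{V\text{ open}:\overline V\subseteq U\text{ for some }U\in\mathcal U_n\}$, which is an open cover by regularity. Almost Mengerness gives finite $\mathcal W_n\subseteq\mathcal V_n$ such that the closures of the members of $\bigcup_n\mathcal W_n$ cover $X$. For each $V\in\mathcal W_n$ choose $U\in\mathcal U_n$ with $\overline V\subseteq U$. We get finite subsets of the $\mathcal U_n$ whose union covers $X$; that is, $X$ is Menger. Using a constant sequence of covers, $X$ is Lindelöf, so by the quoted result ONE has no winning strategy.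

The space $Y$ is not regular at $*$: the neighborhood $W_{0,\emptyset}$ contains no point of $\omega_1$, while the closure of every $W_{m,F}$ contains $\omega_1\setminus F$. This feature of $Y$ will be kept in the construction.

## 3. Answering along a branch: spaces with fewer than $\mathfrak d$ points

A sensible first attempt is to prove that the answer is *no*: fix a strategy for ONE and find a play that beats it. We see how far this goes. It proves the first sentence of Theorem 2.

Let $X$ be almost Lindelöf with $|X|<\mathfrak d$, and let $\sigma$ be a strategy for ONE. If $X=\emptyset$, TWO wins every play, so assume $X\neq\emptyset$.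

**Step 1: reduce ONE's strategy to a countable tree.** The purpose is to allow TWO only countably many answers per inning, each coded by one natural number. By recursion on the length of $s\in\omega^{<\omega}$ we define open covers $\mathcal A_s$ and sequences $(A_{s,j}:j\in\omega)$ in $\mathcal A_s$ with
$$\bigcup_{j}\overline{A_{s,j}}=X.$$
Put $\mathcal A_\emptyset=\sigma(\emptyset)$. For $s=(k_0,\dots,k_{n-1})$ put $\mathcal A_s=\sigma(\mathcal B_0,\dots,\mathcal B_{n-1})$, where $\mathcal B_i=\{A_{s\restriction i,\,j}:j\le k_i\}$. Once $\mathcal A_s$ is known, almost Lindelöfness gives a countable subfamily whose closures cover $X$. It is nonempty because $X\ne\emptyset$, and we enumerate it, with repetitions if necessary, as $(A_{s,j}:j\in\omega)$. Each $f\in\omega^\omega$ now describes a play following $\sigma$: in inning $n$ TWO faces $\mathcal A_{f\restriction n}$ and answers $\{A_{f\restriction n,\,j}:j\le f(n)\}$.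

**Step 2: say when a point is covered.** For $x\in X$ let
$$g_x(s)=\min\{j:x\in\overline{A_{s,j}}\}.$$
In the play described by $f$, the point $x$ is covered as soon as
$$g_x(f\restriction n)\le f(n)\quad\text{for some }n.\tag{1}$$
We need one $f$ that satisfies (1) for all $x\in X$ at once.

**Step 3: make the requirement independent of $f$.** The difficulty in (1) is that the number to be beaten in inning $n$ depends on $f\restriction n$, so it is not yet a matter of escaping a given function. We remove this dependence by taking maxima and iterating. Let
$$G_x(k)=k+1+\max\{g_x(s):s\text{ has length}\le k+1\text{ and all entries}\le k\}.$$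
The maximum is over a finite set, and $G_x$ is nondecreasing because the set grows with $k$. Define $c_x\in\omega^\omega$ by
$$c_x(0)=G_x(0),\qquad c_x(n+1)=G_x(c_x(n)).$$

**Step 4: escape all the $c_x$.** There are at most $|X|<\mathfrak d$ functions $c_x$, so they do not form a dominating family: there is $f'\in\omega^\omega$ that is not dominated mod finite by any $c_x$. Put $f(n)=n+\sum_{i\le n}f'(i)$. Then $f$ is strictly increasing, $f(n)\ge n$ and $f\ge f'$. So for each $x$ there is some $n$ with $f(n)>c_x(n)$; let $n$ be the least one.

**Step 5: check (1) at this least $n$.** If $n=0$, then $f(0)>c_x(0)=G_x(0)\ge g_x(\emptyset)$. If $n>0$, minimality gives $f(n-1)\le c_x(n-1)$, and therefore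
$$f(n)>c_x(n)=G_x(c_x(n-1))\ge G_x(f(n-1))\ge g_x(f\restriction n).$$
The last inequality holds because $f\restriction n$ has all entries $\le f(n-1)$ and has length $n\le f(n-1)+1$. So (1) holds for every $x$, TWO wins this play, and $\sigma$ is not winning. This proves the first sentence of Theorem 2.

**Where this stops.** Step 4 counts points. When $|X|\ge\mathfrak d$, nothing in the argument prevents the $c_x$ from forming a dominating family, and then there is no $f'$. One would then want to use almost Mengerness, not merely almost Lindelöfness, to find the branch $f$. The function $G_x$ concerns many positions $s$ at once, so one is led to merge the families belonging to finitely many $s$ by taking intersections $A_{s,j}\cap A_{s',j'}$. But these families cover only through their closures, and from $x\in\overline A\cap\overline{A'}$ one cannot conclude $x\in\overline{A\cap A'}$: on the real line, $1$ is in the closures of $(0,1)$ and $(1,2)$, whose intersection is empty. The counterexample will have such pairs everywhere: disjoint open sets whose closures share many points.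

## 4. Adding test points to the grid

We keep the grid $Y$ and add a set $B$ of *test points*. A function $q_b$ attached to $b\in B$ decides which neighborhoods of column tops have $b$ in their closure. We do this first for arbitrary $q$, since the topology does not depend on how $q$ is chosen.

**Definition.** Let $B$ be a set, and for each $b\in B$ let $q_b:\omega_1\to\omega\cup\{\infty\}$ be any function, where $\infty\ge m$ for all $m\in\omega$. Let $*$ be a symbol not in $B$, and put $q_*(p)=\infty$ for all $p\in\omega_1$. Let
$$D=\omega\times\omega_1\times(B\cup\{*\}),\qquad L_j=\{j\}\times\omega_1\times(B\cup\{*\}),$$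
and let $X(B,q)$ be the disjoint union $D\cup\{\infty_j:j\in\omega\}\cup\omega_1\cup B\cup\{*\}$. The points of $D$ are isolated. The other points have the following basic neighborhoods.

* At $\infty_j$: $\{\infty_j\}\cup(L_j\setminus E)$ with $E$ finite. Put $K_j=L_j\cup\{\infty_j\}$.
* At $p\in\omega_1$: $U_{m,R}(p)=\{p\}\cup\{(j,p,b):j\ge m,\ b\in(B\cup\{*\})\setminus R,\ q_b(p)\ge m\}$, with $m\in\omega$ and $R\subseteq B$ finite.
* At $b\in B$: $V_k(b)=\{b\}\cup\{(j,p,b):j\ge k,\ p\in\omega_1\}$, with $k\in\omega$.
* At $*$: $W_{m,F}=\{*\}\cup\{(j,p,*):j\ge m,\ p\in\omega_1\setminus F\}$, with $m\in\omega$ and $F\subseteq\omega_1$ finite.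

At each point the listed family is closed under finite intersections; for instance, $U_{m,R}(p)\cap U_{m',R'}(p)=U_{\max(m,m'),R\cup R'}(p)$. Each listed set consists of its point together with isolated points. So these families are bases of open neighborhoods for a topology. With $B=\emptyset$ we recover $Y$.

**The space is Hausdorff.** We separate all pairs of points.

* Let $d\in L_j\subseteq D$. Then $\{d\}$ is open, and $d$ is missed by $U_{j+1,\emptyset}(p)$, $V_{j+1}(b)$, $W_{j+1,\emptyset}$ and $\{\infty_i\}\cup(L_i\setminus\{d\})$.
* The sets $K_i$ and $K_j$ are disjoint for $i\ne j$, and $K_j$ is disjoint from $U_{j+1,\emptyset}(p)$, $V_{j+1}(b)$ and $W_{j+1,\emptyset}$.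
* For $p\ne p'$ in $\omega_1$, basic neighborhoods of $p$ and $p'$ are disjoint (second coordinates differ). For $b\ne b'$ in $B$, the sets $V_0(b)$, $V_0(b')$, $W_{0,\emptyset}$ are pairwise disjoint (third coordinates differ).
* $U_{0,\{b\}}(p)\cap V_0(b)=\emptyset$ by the third coordinate, and $U_{0,\emptyset}(p)\cap W_{0,\{p\}}=\emptyset$ by the second.

**Closures.** The set $U_{m,R}(p)\cap V_k(b)$ equals $\{(j,p,b):j\ge\max(m,k)\}\ne\emptyset$ if $b\notin R$ and $q_b(p)\ge m$, and is empty otherwise. Whether it is empty does not depend on $k$, so
$$\overline{U_{m,R}(p)}\cap B=\{b\in B\setminus R:q_b(p)\ge m\}.\tag{2}$$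
By the disjointness facts just listed ($V_0(b')\cap V_0(b)=\emptyset$ for $b\neq b'$, $V_0(b)\cap W_{0,\emptyset}=\emptyset$, and $V_{j+1}(b)\cap K_j=\emptyset$),
$$\overline{V_k(b)}\cap B=\{b\},\qquad\overline{W_{m,F}}\cap B=\emptyset,\qquad\overline{K_j}\cap B=\emptyset.\tag{3}$$
If $p\notin F$, every $U_{m',R}(p)$ contains the points $(j,p,*)$ with $j\ge m'$, because $*\notin R$ and $q_*(p)=\infty$; those with $j\ge m$ lie in $W_{m,F}$. Hence
$$\overline{W_{m,F}}\supseteq\omega_1\setminus F.\tag{4}$$

So a cover specifies, among other things, a threshold at each column top, and (2) says that $p$ with threshold $m$ captures $b$ when $q_b(p)\ge m$, up to a finite set $R$. The topological question now becomes a question about thresholds. Consider two properties of $(B,q)$.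

**(A)** For every sequence of functions $\psi_i:\omega_1\to\omega$ $(i\in\omega)$ there are $u_i\in\omega_1$ such that every $b\in B$ satisfies $q_b(u_i)\ge\psi_i(u_i)$ for some $i$.

**(B)** There is a rule assigning to all finite sequences $(F_0,\dots,F_{n-1})$ of finite subsets of $\omega_1$ functions $\varphi_n:\omega_1\to\omega$ such that, for every infinite sequence $(F_n)$ of finite subsets of $\omega_1$ and every countable $C\subseteq B$, some $b\in B\setminus C$ satisfies
$$q_b(p)<\varphi_n(p)\quad\text{whenever }n\in\omega\text{ and }p\in F_n.$$

**Proposition 4.** If (A) holds, then $X(B,q)$ satisfies $\mathsf S_1(\mathcal O,\overline{\mathcal O})$. If (B) holds, then ONE has a winning strategy in $\mathsf G^\omega_{fin}(\mathcal O,\overline{\mathcal O})$ on $X(B,q)$.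

*Proof.* Assume (A), and let $(\mathcal U_n)$ be open covers. Split $\omega$ into three infinite sets $N_0=\{n_0<n_1<\cdots\}$, $N_1$, $N_2$.

**Step 1: use the covers in $N_0$ to capture all but countably many test points.** For $i\in\omega$ and $p\in\omega_1$ choose $U^i(p)\in\mathcal U_{n_i}$ containing $p$, and then $\psi_i(p)\in\omega$ and a finite $R_i(p)\subseteq B$ with $U_{\psi_i(p),R_i(p)}(p)\subseteq U^i(p)$. Take $u_i$ from (A), and select $U^i(u_i)$ from $\mathcal U_{n_i}$. Let $C=\bigcup_iR_i(u_i)$, a countable set. If $b\in B\setminus C$, then $q_b(u_i)\ge\psi_i(u_i)$ for some $i$, and $b\notin R_i(u_i)$. By (2), $b\in\overline{U_{\psi_i(u_i),R_i(u_i)}(u_i)}\subseteq\overline{U^i(u_i)}$.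

**Step 2: use the covers in $N_1$ for the grid and the column tops.** From these covers select sets containing, one at a time, the points $*,\infty_0,\infty_1,\dots$. The set containing $*$ contains some $W_{m,F}$, so by (4) its closure contains $\omega_1\setminus F$. The set containing $\infty_j$ contains $L_j\setminus E_j$ for some finite $E_j$. So the closures of these sets cover $\omega_1\cup\{*\}\cup D\cup\{\infty_j:j\in\omega\}$ except for points of the countable set $C'=F\cup\bigcup_jE_j$.

**Step 3: use the covers in $N_2$ for what is left.** From these covers select sets containing, one at a time, all points of the countable set $C\cup C'$; any selections left over are arbitrary. The closures of the selected sets, one from each $\mathcal U_n$, cover the space. So $\mathsf S_1(\mathcal O,\overline{\mathcal O})$ holds.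

**Step 4: turn (B) into a strategy.** Assume (B). In inning $n$ ONE plays
$$\mathcal A_n=\{U_{\varphi_n(p),\emptyset}(p):p\in\omega_1\}\cup\{V_0(b):b\in B\}\cup\{W_{0,\emptyset}\}\cup\{K_j:j\in\omega\},$$
an open cover. The only member containing the point $p\in\omega_1$ is $U_{\varphi_n(p),\emptyset}(p)$, and it contains no other point of $\omega_1$. So TWO's answer determines the finite set $F_n$ of those $p$ for which TWO chose $U_{\varphi_n(p),\emptyset}(p)$. The function $\varphi_n$ is the one that the rule assigns to $(F_0,\dots,F_{n-1})$. At the end of a play, let $C$ be the countable set of those $b'\in B$ for which TWO chose $V_0(b')$ in some inning. Take $b\in B\setminus C$ from (B). By (2), $b\notin\overline{U_{\varphi_n(p),\emptyset}(p)}$ for all $n$ and all $p\in F_n$. By (3), $b$ is in no closure of a chosen $V_0(b')$ (as $b'\in C$, $b'\ne b$), of $W_{0,\emptyset}$, or of a $K_j$. So $b$ is not covered, and ONE wins. $\square$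

What remains is to find $(B,q)$ satisfying both (A) and (B), with $|B|=\mathfrak d$.

## 5. Choosing $q$: which witnesses may count

For each $\beta<\omega_1$ the set $\beta=\{\alpha:\alpha<\beta\}$ is countable; fix an injection $e_\beta:\beta\to\omega$. For example, one may take $e_\omega(n)=n$, and $e_{\omega+1}(n)=n+1$, $e_{\omega+1}(\omega)=0$. We always let the supremum of an unbounded subset of $\omega$ be $\infty$.

**A choice for which (A) fails.** Let $B=\omega_1$, and let $q_\gamma(p)=\infty$ if $p\ge\gamma$, $q_\gamma(p)=0$ if $p<\gamma$. Property (B) holds with all $\varphi_n$ constantly $1$: given $(F_n)$ and $C$, take $\gamma\notin C$ above the countable set $\bigcup_nF_n$. But here ONE does not react to TWO at all. The strategy of Proposition 4 plays the same cover in every inning and wins, so the space is not almost Menger. Test points above all chosen columns must have some chance of being captured.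

**A choice for which (B) fails.** Let again $B=\omega_1$ and $q_\gamma(p)=\infty$ for $p\ge\gamma$, but $q_\gamma(p)=\sup(\{0\}\cup\{e_p(\alpha):\alpha<p\})$ for $p<\gamma$. If $p$ is infinite, the injection $e_p$ has unbounded range, so $q_\gamma(p)=\infty$ for all $\gamma$. Property (A) holds with all $u_i=\omega$. But now TWO wins the game. In inning $0$ TWO picks a set containing the point $\omega\in\omega_1$; by (2) its closure contains all but finitely many points of $B$. The rest is handled as on $Y$: pick a set containing $*$ in inning $0$ and one containing $\infty_n$ in inning $n$, and cover each finite leftover set one inning later.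

**The choice in between.** In the second choice each $\alpha<p$ is a *witness*, offering the value $e_p(\alpha)$ to help $p$ pass its threshold. In the first choice there are no witnesses. We let the test point decide: $b$ accepts $\alpha$ as a witness for $p$ only if $p$ comes late, measured against $\alpha$, in an enumeration of the columns below $\gamma$. Precisely, let $b=(\gamma,h)$ with $h\in\omega^\omega$, and let $\alpha$ be accepted for $p$ when
$$h(e_\gamma(\alpha))\le e_\gamma(p).$$
For a fixed $\alpha$ this rejects only the finitely many $p<\gamma$ with $e_\gamma(p)<h(e_\gamma(\alpha))$. Here is why both properties should hold.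

When the thresholds $\psi_i$ are announced in advance, TWO can look for a *single* witness $t$ and infinitely many columns $u_i$ with $e_{u_i}(t)\ge\psi_i(u_i)$. A test point above all the $u_i$ rejects $t$ for only finitely many columns, so it is captured by one of the others.

When ONE may react, ONE uses up witnesses one by one. In the end only witnesses below the countable ordinal $\gamma$ determined by TWO's columns matter. ONE can arrange that each such $\alpha$ is dealt with from some inning on, by raising the thresholds above $e_p(\alpha)$. The columns chosen before that inning, for which $\alpha$ could still help, are finitely many, and a test point with large enough $h$ rejects $\alpha$ for exactly such columns. Since $h$ must beat a function depending on the whole play, we need a dominating family of functions $h$; this is how $\mathfrak d$ enters.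

**Definition of $(B,q)$.** Fix $H\subseteq\omega^\omega$ with $|H|=\mathfrak d$ such that every $g\in\omega^\omega$ satisfies $g\le h$ *everywhere* for some $h\in H$. Such a family is $\{f+c:f\in\mathcal D,\ c\in\omega\}$, where $\mathcal D$ is dominating mod finite and $|\mathcal D|=\mathfrak d$: if $f$ dominates $g$ mod finite, a constant $c$ repairs the finitely many exceptions. Its size is at most $\mathfrak d\cdot\omega=\mathfrak d$, and at least $\mathfrak d$ because it is dominating. Let $B=\omega_1\times H$, and for $b=(\gamma,h)\in B$ let
$$q_b(p)=\begin{cases}\infty,&p\ge\gamma,\\ \sup\big(\{0\}\cup\{e_p(\alpha):\alpha<p,\ h(e_\gamma(\alpha))\le e_\gamma(p)\}\big),&p<\gamma.\end{cases}$$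
Let $X=X(B,q)$. Since $\omega_1\le\mathfrak d$, we have $|B|=\omega_1\cdot\mathfrak d=\mathfrak d$ and so $|X|=\mathfrak d$.

As an example, suppose that $e_\omega(n)=n$, that $e_n(k)=k$ for $k<n<\omega$, that $\gamma=\omega$, and that $h(k)=2k$ belongs to $H$. Then for $p<\omega$ the accepted witnesses are the $\alpha<p$ with $2\alpha\le p$, so $q_b(p)=\lfloor p/2\rfloor$, while $q_b(p)=\infty$ for $p\ge\omega$. A faster $h$ makes $q_b$ smaller on $\omega$.

The space also shows the obstruction of Section 3. For $p\ne p'$ the open sets $U_{m,\emptyset}(p)$ and $U_{m',\emptyset}(p')$ are disjoint, but by (2) both closures contain every $(\gamma,h)\in B$ with $\gamma\le\min(p,p')$.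

## 6. One witness for countably many announced thresholds

**Lemma 5.** Let $\psi_i:\omega_1\to\omega$ $(i\in\omega)$. There are $t<\omega_1$ and distinct $u_i>t$ $(i\in\omega)$ such that $e_{u_i}(t)\ge\psi_i(u_i)$ for all $i$.

*Proof.* **Step 1: make each $\psi_i$ bounded on a large set.** Since $\omega_1$ is the union of the countably many sets $\{\beta:\psi_i(\beta)\le m\}$, $m\in\omega$, we can choose $m_i$ such that
$$A_i=\{\beta<\omega_1:\psi_i(\beta)\le m_i\}$$
is uncountable. It now suffices that $e_{u_i}(t)\ge m_i$ and $u_i\in A_i$.

**Step 2: bound the number of unusable $t$.** Let $\mathrm{Bad}_i$ be the set of all $\alpha<\omega_1$ such that $e_\beta(\alpha)<m_i$ for all but countably many $\beta\in A_i$ with $\beta>\alpha$. We claim $|\mathrm{Bad}_i|\le m_i$. Otherwise take $m_i+1$ elements of $\mathrm{Bad}_i$. Each has countably many exceptional $\beta$, and $A_i$ is uncountable, so there is $\beta\in A_i$ above all $m_i+1$ elements and exceptional for none of them. Then $e_\beta$ maps $m_i+1$ elements injectively into $\{0,\dots,m_i-1\}$, a contradiction.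

**Step 3: choose $t$ and the $u_i$.** The set $\bigcup_i\mathrm{Bad}_i$ is countable, so there is $t<\omega_1$ outside it. For each $i$, since $t\notin\mathrm{Bad}_i$, there are uncountably many $\beta\in A_i$ with $\beta>t$ and $e_\beta(t)\ge m_i\ge\psi_i(\beta)$. Choose $u_i$ among these by recursion on $i$, different from $u_0,\dots,u_{i-1}$. $\square$

**Property (A) holds for $(B,q)$.** Given $(\psi_i)$, take $t$ and $u_i$ from Lemma 5. Let $b=(\gamma,h)\in B$. If $u_i\ge\gamma$ for some $i$, then $q_b(u_i)=\infty\ge\psi_i(u_i)$. Otherwise $t<u_i<\gamma$ for all $i$. The numbers $e_\gamma(u_i)$ are then distinct, because the $u_i$ are distinct and $e_\gamma$ is injective, so some $i$ has $e_\gamma(u_i)\ge h(e_\gamma(t))$. For this $i$ the ordinal $\alpha=t$ is an accepted witness for $p=u_i$, and $q_b(u_i)\ge e_{u_i}(t)\ge\psi_i(u_i)$.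

By Proposition 4, $X$ satisfies $\mathsf S_1(\mathcal O,\overline{\mathcal O})$, and so it is almost Menger.

## 7. How ONE uses up the witnesses

We verify property (B).

**Step 1: the rule.** The purpose is to raise thresholds above the offers of finitely many witnesses at a time, so that every relevant witness is eventually included. Given finite sets $F_0,\dots,F_{n-1}\subseteq\omega_1$, put
$$G_n=\{\alpha:\exists\beta\in F_0\cup\dots\cup F_{n-1}\ \big(\alpha=\beta\ \text{ or }\ (\alpha<\beta\text{ and }e_\beta(\alpha)\le n)\big)\},$$
$$\varphi_n(p)=1+\max\big(\{0\}\cup\{e_p(\alpha):\alpha\in G_n,\ \alpha<p\}\big).$$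
For each of the finitely many $\beta$, at most $n+1$ ordinals $\alpha<\beta$ satisfy $e_\beta(\alpha)\le n$, because $e_\beta$ is injective. So $G_n$ is finite and $\varphi_n$ is well defined. Clearly $G_n\subseteq G_{n+1}$. In inning $0$ we have $G_0=\emptyset$ and $\varphi_0$ is constantly $1$.

Now fix an infinite sequence $(F_n)$ of finite subsets of $\omega_1$ and a countable $C\subseteq B$. We look for $b=(\gamma,h)$.

**Step 2: find $\gamma$, and the inning from which each witness is dealt with.** Let $S=\bigcup_nF_n$ and $\gamma=\sup\{p+1:p\in S\}$, with $\gamma=0$ if $S=\emptyset$. As $S$ is countable, $\gamma<\omega_1$, and $S\subseteq\gamma$. Let $\alpha<\gamma$. Then $\alpha\le\beta$ for some $\beta\in S$, say $\beta\in F_i$. If $\alpha=\beta$, then $\alpha\in G_n$ for all $n>i$; if $\alpha<\beta$, then $\alpha\in G_n$ for all $n>i$ with $n\ge e_\beta(\alpha)$. So we may define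
$$n(\alpha)=\min\{n:\alpha\in G_n\}\qquad(\alpha<\gamma),$$
and $\alpha\in G_n$ for all $n\ge n(\alpha)$.

**Step 3: a function that rejects the early columns.** For a witness $\alpha$, the columns chosen in innings $0,\dots,n(\alpha)$ are the ones for which we want it rejected. Define $g\in\omega^\omega$ by
$$g(e_\gamma(\alpha))=1+\max\big(\{0\}\cup\{e_\gamma(p):p\in F_0\cup\dots\cup F_{n(\alpha)}\}\big)\qquad(\alpha<\gamma),\tag{5}$$
and $g=0$ off the range of $e_\gamma$. This is well defined since $e_\gamma$ is injective and $S\subseteq\gamma$.

**Step 4: find $h\in H$ above $g$ with $(\gamma,h)\notin C$.** The set $\{h':(\gamma,h')\in C\}$ is countable. If it is nonempty, list it as $\{h_k:k\in\omega\}$, possibly with repetitions, and take $g'\ge g$ with $g'(k)>h_k(k)$ for every $k$; if it is empty, let $g'=g$. Choose $h\in H$ with $h\ge g'$ everywhere. Then $h\ge g$, and $h\ne h_k$ for each $k$ because $h(k)>h_k(k)$. Put $b=(\gamma,h)\in B\setminus C$.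

**Step 5: $b$ is captured by no chosen column.** Let $p\in F_n$; we must show $q_b(p)<\varphi_n(p)$. We have $p<\gamma$, so $q_b(p)$ is given by the second line of its definition. Let $\alpha<p$ be an accepted witness, that is, $h(e_\gamma(\alpha))\le e_\gamma(p)$. Since $g\le h$, also $g(e_\gamma(\alpha))\le e_\gamma(p)$. If $p$ belonged to $F_0\cup\dots\cup F_{n(\alpha)}$, then (5) would give $g(e_\gamma(\alpha))\ge1+e_\gamma(p)$, a contradiction. So $p\notin F_0\cup\dots\cup F_{n(\alpha)}$. As $p\in F_n$, this means $n>n(\alpha)$. Hence $\alpha\in G_n$, and by the definition of $\varphi_n$,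
$$e_p(\alpha)\le\varphi_n(p)-1.$$
This bound is the same for all accepted witnesses $\alpha$, and $0\le\varphi_n(p)-1$. Taking the supremum, $q_b(p)\le\varphi_n(p)-1<\varphi_n(p)$. This verifies (B).

**Proof of Theorem 1.** The space $X=X(B,q)$ is Hausdorff by Section 4 and has $\mathfrak d$ points by Section 5. It satisfies $\mathsf S_1(\mathcal O,\overline{\mathcal O})$ by Section 6. Since (B) holds, Proposition 4 gives ONE a winning strategy in $\mathsf G^\omega_{fin}(\mathcal O,\overline{\mathcal O})$. $\blacksquare$

## 8. The least cardinality is exactly $\mathfrak d$

**Proof of Theorem 2, second sentence.** Let $Z$ be an almost Menger space for which ONE has a winning strategy. Then $Z$ is almost Lindelöf (Section 2), so $|Z|<\mathfrak d$ is impossible by Section 3. Hence $|Z|\ge\mathfrak d$. Theorem 1 provides such a space with exactly $\mathfrak d$ points, and that space is Hausdorff. So the least cardinality is $\mathfrak d$, among all almost Menger spaces for which ONE has a winning strategy and also among the Hausdorff ones. $\blacksquare$
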